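\title{Bushes do not characterize structurally nowhere dense graph classes}

\begin{abstract}
A bush represents a graph by a rooted tree whose leaves are the vertices, together with labeled arcs between nodes of equal depth; whether two leaves are adjacent is read off from their labels and from the label of the deepest arc joining their ancestors. Classes of structurally bounded expansion are exactly the classes represented by bushes of bounded depth, with boundedly many labels, whose Gaifman graphs have bounded expansion. We show that the analogous statement for nowhere dense classes is false. Bushes with nowhere dense Gaifman graphs do yield structurally nowhere dense classes, but the converse fails for the squares of $k$-regular bipartite graphs of girth at least $\max(8,k)$, restricted to one side of the bipartition. It fails even if arbitrarily many arc labels are allowed and only the clique number of the Gaifman graphs is bounded. More generally, for a class $\mathcal C$ closed under subgraphs, all first-order transductions of $\mathcal C$ have such bushes if and only if $\mathcal C$ has bounded expansion.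
\end{abstract}

\section{Introduction}\label{sec:intro}

A graph that is defined by a first-order formula inside a sparse graph can be dense, and it is natural to ask for a combinatorial description of such graphs that does not mention logic. For sparsity in the sense of bounded expansion, such a description exists in terms of tree-like objects called bushes. This paper decides whether the same description works for the weaker notion of nowhere denseness.

\subsection{Sparse classes and transductions}

All graphs are finite and simple, and classes of graphs are closed under isomorphism. A connected graph has \emph{radius} at most $r$ if some vertex, a \emph{center}, is at distance at most $r$ from all its vertices. A graph $M$ is a \emph{depth-$r$ minor} of $G$ if $M$ is obtained from a subgraph of $G$ by contracting mutually disjoint connected subgraphs of radius at most $r$. Depth-$0$ minors are subgraphs. The complete graph $K_s$ is a depth-$r$ minor of $G$ exactly when $G$ contains $s$ disjoint \emph{branch sets}, each inducing a connected subgraph of radius at most $r$, any two of them joined by an edge.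

A class $\mathcal C$ is \emph{nowhere dense} if for every $r\in\mathbb N$ there is a bound $t(r)\in\mathbb N$ on the size of a complete graph that is a depth-$r$ minor of a graph in $\mathcal C$. It has \emph{bounded expansion} if for every $r\in\mathbb N$ there is a bound $c(r)\in\mathbb N$ on the average degree $2e(M)/|V(M)|$ of the depth-$r$ minors $M$ of graphs in $\mathcal C$. Both notions ask that no dense structure appear after contracting local pieces; the first measures density by cliques, the second by the number of edges. Since $K_s$ has average degree $s-1$, bounded expansion implies nowhere denseness. The converse fails already at depth $0$: regular graphs whose girth grows with their degree form a nowhere dense class of unbounded average degree (Lemma~\ref{lem:C0}).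

A \emph{first-order} (FO) \emph{transduction} $T$ is given by a finite set of unary predicates (colors) and a first-order formula $\varphi(x,y)$ built from equality, the edge relation $E$ and these predicates, which defines a symmetric and irreflexive relation. To apply $T$ to a graph $G$, we color the vertices of $G$ in an arbitrary way, replace the edge relation by the relation defined by $\varphi$ in the colored graph, and take an arbitrary induced subgraph. We write $T(\mathcal C)$ for the class of all graphs obtained in this way from members of $\mathcal C$. A class $\mathcal D$ has \emph{structurally bounded expansion} (is \emph{structurally nowhere dense}) if $\mathcal D\subseteq T(\mathcal C)$ for some FO transduction $T$ and some class $\mathcal C$ of bounded expansion (some nowhere dense class $\mathcal C$). For example, the formula $x\ne y$ turns edgeless graphs into complete graphs, and $x\neq y\wedge\neg E(x,y)$ turns graphs into their complements.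

\subsection{Bushes}

In a rooted tree, the \emph{depth} of a node is its distance from the root, the depth of the tree is the largest depth of a node, and every node counts as its own ancestor and its own descendant.

\begin{definition}\label{def:bush}
A \emph{bush} $\mathcal B$ consists of:
\begin{itemize}
\item a rooted tree;
\item a set of \emph{arcs} (info arcs), each joining two nodes of the same depth, such that every node is joined to itself by an arc, its \emph{loop}, and any two nodes, equal or not, are joined by at most one arc;
\item labels from a finite set: one label on each leaf and one label on each arc, loops included;
\item a \emph{decision function} $f$ with values $f(\lambda,\lambda',\mu)\in\{0,1\}$, symmetric in $\lambda$ and $\lambda'$.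
\end{itemize}
The bush \emph{represents} the graph $G(\mathcal B)$ whose vertices are the leaves, and in which distinct leaves $u,v$ with labels $\lambda,\lambda'$ are adjacent if and only if $f(\lambda,\lambda',\mu)=1$, where $\mu$ is the label of the deepest arc joining an ancestor of $u$ to an ancestor of $v$. The \emph{depth} of $\mathcal B$ is the depth of its tree. The \emph{Gaifman graph} $\Gamma(\mathcal B)$ has the nodes as vertices; its edges are the parent--child pairs and the arcs other than loops.
\end{definition}

The deepest arc exists because the root carries a loop, and it is unique because $u$ and $v$ have at most one ancestor each at any given depth. We call it the \emph{deciding arc} of the pair $u,v$. Thus the loop at the lowest common ancestor of $u$ and $v$ sets a default for the pair, and a deeper arc may overrule it; see Figure~\ref{fig:bush}. Loops cost nothing in the Gaifman graph, while every exception costs an edge.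

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,
  inn/.style={circle,draw,inner sep=2pt},
  lf/.style={rectangle,draw,inner sep=2.5pt}]
\node[inn] (r) at (3,2.2) {$0$};
\node[inn] (p) at (1,1.1) {$1$};
\node[inn] (q) at (3.5,1.1) {$0$};
\node[inn] (s) at (5.5,1.1) {$1$};
\node[lf] (a) at (0.4,0) {$v_1$};
\node[lf] (b) at (1.6,0) {$v_2$};
\node[lf] (c) at (2.9,0) {$v_3$};
\node[lf] (d) at (4.1,0) {$v_4$};
\node[lf] (e) at (5.5,0) {$v_5$};
\draw (r)--(p) (r)--(q) (r)--(s) (p)--(a) (p)--(b) (q)--(c) (q)--(d) (s)--(e);
\draw[dashed,thick] (p)--node[above]{$1$}(q);
\draw[dashed,thick] (b)--node[below]{$0$}(c);
\draw[dashed,thick] (d)--node[below]{$1$}(e);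
\node[lf] (g3) at (7.4,0.6) {$v_3$};
\node[lf] (g1) at (8.5,0.6) {$v_1$};
\node[lf] (g2) at (9.2,1.6) {$v_2$};
\node[lf] (g4) at (9.9,0.6) {$v_4$};
\node[lf] (g5) at (11,0.6) {$v_5$};
\draw (g3)--(g1)--(g2)--(g4)--(g5) (g1)--(g4);
\end{tikzpicture}
\caption{A bush of depth $2$ (left) and the graph it represents (right). Solid lines are tree edges, dashed lines are arcs with their labels, and the number inside an inner node is the label of its loop. All leaves have the same label, and two leaves are adjacent when the deepest arc joining their ancestors has label $1$. The arc at depth $1$ makes $v_1v_3$, $v_1v_4$, $v_2v_4$ edges; for the pair $v_2,v_3$ it is overruled by the arc at depth $2$.}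
\label{fig:bush}
\end{figure}

\begin{example}\label{ex:bushes}
Use one leaf label $\lambda$, arc labels $0,1$, and $f(\lambda,\lambda,\mu)=\mu$.
\begin{itemize}
\item[(i)] Every graph $G$ has a \emph{star bush}: all vertices are children of the root, all loops have label $0$, and each edge of $G$ is an arc with label $1$. Its Gaifman graph is $G$ plus a vertex adjacent to all others. If $K_s$ is a depth-$r$ minor of this graph, then discarding the branch set that contains the root shows that $K_{s-1}$ is a depth-$r$ minor of $G$. So the star bushes of a nowhere dense class have nowhere dense Gaifman graphs. Exchanging the labels $0$ and $1$ gives bushes for the complements, with the same Gaifman graphs.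
\item[(ii)] A disjoint union of cliques has a bush of depth $2$ with no arcs except loops: the root has loop label $0$, and each clique hangs below its own child of the root, which has loop label $1$. The Gaifman graph is a tree. Exchanging $0$ and $1$ gives the complete multipartite graphs.
\end{itemize}
\end{example}

\subsection{The question and the results}

The question we answer comes from Dreier, Gajarsk\'y, Kiefer, Pilipczuk and Toru\'nczyk~\cite{DGKPT}. Its starting point is the following known theorem.

\begin{theorem}\label{thm:be}
A class $\mathcal D$ of graphs has structurally bounded expansion if and only if there are $d,\ell\in\mathbb N$ such that every $G\in\mathcal D$ has a representing bush $\mathcal B_G$ of depth at most $d$ with at most $\ell$ labels, and the class $\{\Gamma(\mathcal B_G):G\in\mathcal D\}$ has bounded expansion. Moreover, one label for the leaves and two labels for the arcs suffice.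
\end{theorem}

\begin{quote}
\textbf{Question.} Is it true that a class $\mathcal D$ is structurally nowhere dense if and only if there are $d,\ell\in\mathbb N$ such that every $G\in\mathcal D$ has a representing bush $\mathcal B_G$ of depth at most $d$ with at most $\ell$ labels, and the class $\{\Gamma(\mathcal B_G):G\in\mathcal D\}$ is nowhere dense?
\end{quote}

One would guess that the answer is yes. The two sparsity notions are defined in parallel, nowhere dense classes and their complements have such bushes by Example~\ref{ex:bushes}(i), and the ``if'' direction is true. Nevertheless the answer is no, and the simplest transduction that creates large cliques, joining two vertices with a common neighbor, already shows it.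

Let $H$ be a bipartite graph with fixed sides $A$ and $B$. The \emph{point graph} $P(H)$ has vertex set $A$, and distinct $a,a'\in A$ are adjacent if they have a common neighbor in $B$; it is the square of $H$ restricted to $A$. The \emph{girth} of a graph is the length of its shortest cycle. For each $k\ge2$ we fix a $k$-regular bipartite graph $H_k$ of girth at least $\max(8,k)$ (Lemma~\ref{lem:exist}), and we put
\[
\mathcal C_0=\{H_k:k\ge 2\},\qquad \mathcal D_0=\{P(H_k):k\ge2\}.
\]

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] If every $G\in\mathcal D$ has a representing bush $\mathcal B_G$ of depth at most $d$ with at most $\ell$ labels, and the Gaifman graphs of the bushes $\mathcal B_G$ form a nowhere dense class, then $\mathcal D$ is structurally nowhere dense.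
\item[(b)] The converse is false: $\mathcal D_0$ is structurally nowhere dense, but it has no such bushes, for any $d$ and $\ell$.
\end{itemize}
\end{theorem}

Part (b) follows from a quantitative statement that uses far less than nowhere denseness of the Gaifman graphs. Let $R_d(t)$ denote the $d$-color Ramsey number: the least $n$ such that every coloring of the edges of $K_n$ with $d$ colors contains a monochromatic $K_t$. For $t\ge2$ we have $R_d(t)\ge2$.

\begin{theorem}\label{thm:quant}
Let $d,\ell\ge1$ and $t\ge2$. If $P(H_k)$ is represented by a bush of depth at most $d$ with at most $\ell$ leaf labels, and any number of arc labels, whose Gaifman graph has no $K_t$ subgraph, then $k<3(1+\ell)\,R_d(t)^d$.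
\end{theorem}

The failure is not special to $\mathcal C_0$. Among classes closed under subgraphs, bounded expansion is exactly the condition under which all transductions have sparse bushes, in any of the senses considered here.

\begin{theorem}\label{thm:monotone}
Let $\mathcal C$ be a class of graphs closed under subgraphs. The following are equivalent.
\begin{itemize}
\item[(1)] $\mathcal C$ has bounded expansion.
\item[(2)] For every FO transduction $T$ there are $d,\ell$ such that the graphs in $T(\mathcal C)$ have bushes of depth at most $d$ with at most $\ell$ labels, whose Gaifman graphs form a class of bounded expansion.
\item[(3)] As \textup{(2)}, with ``a nowhere dense class'' in place of ``a class of bounded expansion''.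
\item[(4)] For every FO transduction $T$ there are $d,\ell,t$ such that every graph in $T(\mathcal C)$ has a bush of depth at most $d$ with at most $\ell$ leaf labels, any number of arc labels, and $K_t$-free Gaifman graph.
\end{itemize}
\end{theorem}

In particular, every nowhere dense class that is closed under subgraphs and does not have bounded expansion has an FO transduction for which the statement in the Question fails.

Section~\ref{sec:if} proves Theorem~\ref{thm:main}(a). Section~\ref{sec:points} sets up the counterexample and shows the argument for bushes of depth one and two. Section~\ref{sec:descent} develops the general method, which follows a density parameter from the root of a bush down to a leaf. Sections~\ref{sec:girth8} and~\ref{sec:monotone} apply it to Theorems~\ref{thm:quant} and~\ref{thm:monotone}.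

\section{From bushes to transductions}\label{sec:if}

To prove Theorem~\ref{thm:main}(a) we store the bush in a colored sparse graph and decode it by a formula. The Gaifman graph is the obvious candidate, but a transduction colors vertices only, so it cannot carry the labels of the arcs. We therefore subdivide each arc and put its label on the new vertex. First we check that this preserves nowhere denseness.

\begin{lemma}\label{lem:subdiv}
Let $\Gamma'$ arise from a graph $\Gamma$ by subdividing some edges once. If $s\ge4$ and $K_s$ is a depth-$r$ minor of $\Gamma'$, then $K_s$ is a depth-$(r+1)$ minor of $\Gamma$.
\end{lemma}

\begin{proof}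
Let $V_1,\dots,V_s$ be the branch sets in $\Gamma'$, and let $U_i=V_i\cap V(\Gamma)$ be the set of original vertices in $V_i$. Subdivision vertices have degree $2$, and both their neighbors are original.

Each $U_i$ is nonempty. Otherwise the connected set $V_i$ is a single subdivision vertex, which cannot be adjacent to $s-1\ge3$ other branch sets. Consequently, every subdivision vertex in $V_i$ has a neighbor in $U_i$.

Each $\Gamma[U_i]$ is connected with radius at most $r+1$. Let $z$ be a center of $V_i$ if that center is original, and a neighbor of the center in $U_i$ otherwise. Every vertex of $U_i$ is joined to $z$ by a path of length at most $r+1$ inside $V_i$. Such a path enters and leaves each of its subdivision vertices through the two ends of the subdivided edge, so suppressing these vertices gives a path of $\Gamma$ inside $U_i$ that is no longer.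

Any two sets $U_i,U_j$ are adjacent in $\Gamma$. Take an edge of $\Gamma'$ between $V_i$ and $V_j$. If both ends are original, it is an edge of $\Gamma$. Otherwise it is $wv$ with, say, $w\in V_i$ a subdivision vertex and $v\in U_j$. The vertex $w$ has a neighbor in $U_i$, which must be its other neighbor $u$, and $uv$ is an edge of $\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(a)}]
After renaming, all bushes use labels from $\{1,\dots,\ell\}$, so their decision functions lie in the finite set $\mathcal F$ of functions $\{1,\dots,\ell\}^3\to\{0,1\}$ that are symmetric in the first two arguments. For $\mathcal B=\mathcal B_G$ let $\Gamma'(\mathcal B)$ be obtained from $\Gamma(\mathcal B)$ by subdividing once every edge that comes from an arc. (Tree edges join consecutive depths and arcs join equal depths, so no edge is of both kinds.) If $t(\cdot)$ bounds the clique minors of the Gaifman graphs, then $\max(3,t(r+1))$ bounds the complete depth-$r$ minors of the graphs $\Gamma'(\mathcal B_G)$ by Lemma~\ref{lem:subdiv}. So these graphs form a nowhere dense class.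

Color $\Gamma'(\mathcal B)$ as follows. A node of depth $i$ with loop label $\mu$ gets the colors $D_i$ and $\mathrm{Loop}_\mu$; a leaf with label $\lambda$ also gets $\mathrm{Leaf}_\lambda$; the root also gets $F_f$, where $f$ is the decision function of $\mathcal B$; the vertex subdividing an arc with label $\mu$ gets only the color $\mathrm{Arc}_\mu$. The set of colors depends only on $d$ and $\ell$. The parent of a node of depth $m+1$ is its unique neighbor of color $D_m$, so for $0\le i\le d$ the formula
\[
\mathrm{anc}_i(x,z)=\bigvee_{j=i}^{d}\exists z_i\cdots\exists z_j\Bigl(z_i=z\wedge z_j=x\wedge\bigwedge_{m=i}^{j}D_m(z_m)\wedge\bigwedge_{m=i}^{j-1}E(z_m,z_{m+1})\Bigr)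
\]
says that $z$ is the ancestor of the node $x$ at depth $i$. The formula
\begin{multline*}
\mathrm{arc}_{i,\mu}(x,y)=\exists z\exists z'\Bigl(\mathrm{anc}_i(x,z)\wedge \mathrm{anc}_i(y,z')\wedge{}\\
\bigl[(z=z'\wedge \mathrm{Loop}_\mu(z))\vee(z\ne z'\wedge\exists w\,(\mathrm{Arc}_\mu(w)\wedge E(w,z)\wedge E(w,z')))\bigr]\Bigr)
\end{multline*}
says that $x$ and $y$ have ancestors at depth $i$ joined by an arc with label $\mu$. Let $\varphi(x,y)$ be the conjunction of $x\ne y$ with the disjunction, over all $f\in\mathcal F$, all $i\in\{0,\dots,d\}$ and all $\lambda,\lambda',\mu$ with $f(\lambda,\lambda',\mu)=1$, of
\[
\exists w\,F_f(w)\ \wedge\ \mathrm{Leaf}_\lambda(x)\wedge \mathrm{Leaf}_{\lambda'}(y)\ \wedge\ \mathrm{arc}_{i,\mu}(x,y)\ \wedge\bigwedge_{j=i+1}^{d}\ \bigwedge_{\nu=1}^{\ell}\neg\,\mathrm{arc}_{j,\nu}(x,y).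
\]
The formula $\varphi$ is irreflexive, and it is symmetric because the formulas $\mathrm{arc}_{i,\mu}$ and the functions in $\mathcal F$ are. On the leaves it defines the edges of $G(\mathcal B)$. Taking the subgraph induced on the leaves yields $G$.
\end{proof}

\section{Point graphs of large girth}\label{sec:points}

We use geometric language for a bipartite graph $H$ with sides $A,B$. Elements of $A$ are \emph{points}, elements of $B$ are \emph{lines}, a point $a$ \emph{lies on} a line $b$ if $ab\in E(H)$, and $N(b)$ is the set of points on $b$. Points are \emph{collinear} if they lie on a common line, so the edges of $P(H)$ are the collinear pairs, and every $N(b)$ is a clique of $P(H)$. If $H$ has no $4$-cycle, two distinct points lie on at most one common line and two distinct lines share at most one point.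

\subsection{The class $\mathcal D_0$}

\begin{lemma}\label{lem:exist}
For all $k\ge2$ and $g\ge3$ there is a $k$-regular bipartite graph of girth at least $g$.
\end{lemma}

\begin{proof}
By Erd\H{o}s and Sachs~\cite{ES} there is a $k$-regular graph $G$ of girth at least $g$. Let $H$ be its bipartite double cover, with vertex set $V(G)\times\{0,1\}$ and with $(u,0)$ adjacent to $(v,1)$ whenever $uv\in E(G)$. It is bipartite and $k$-regular. Project a cycle of $H$ of length $m$ to $G$. Two vertices at distance two along the cycle are distinct and have the same second coordinate, so their projections differ: the projection is a closed walk of length $m$ that never returns along the edge just used. A shortest segment of this walk whose first and last vertex coincide has length at least $3$ and is a cycle of $G$. Hence $m\ge g$.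
\end{proof}

\begin{lemma}\label{lem:C0}
The class $\mathcal C_0$ is nowhere dense, and $\mathcal D_0$ is structurally nowhere dense.
\end{lemma}

\begin{proof}
Let $K_s$ with $s\ge3$ be a depth-$r$ minor of $H_k$. Take three branch sets and three edges joining them in pairs. In each of the three sets, the two ends of these edges are joined by a path of length at most $2r$. The three disjoint paths and the three edges form a cycle of length at most $6r+3$, and $H_k$ has girth at least $k$, so $k\le 6r+3$. A branch set has at most $1+k+\dots+k^r\le(k+1)^r$ vertices, so at most $k(k+1)^r$ edges leave it. Hence $s-1\le k(k+1)^r\le(6r+4)^{r+1}$, a bound that depends only on $r$.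

The graph $P(H_k)$ is obtained from $H_k$ by the formula $x\ne y\wedge\exists z\,(E(x,z)\wedge E(z,y))$ and restriction to $A$.
\end{proof}

This is the only place where the condition ``girth at least $k$'' is used. From now on only girth at least $8$ matters, through the following fact.

\begin{lemma}\label{lem:geom}
Let $H$ be bipartite of girth at least $8$.
\begin{itemize}
\item[(i)] If $b_1,\dots,b_s$ are distinct lines through a point $a$ and $x_i\in N(b_i)\setminus\{a\}$ for each $i$, then $x_1,\dots,x_s$ are distinct and form an independent set of $P(H)$.
\item[(ii)] Every clique of $P(H)$ with at least two points is contained in a line.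
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $i\ne j$. If $x_j$ lies on $b_i$, then $a\,b_i\,x_j\,b_j$ is a $4$-cycle. So $x_j\notin N(b_i)$, and by symmetry $x_i\notin N(b_j)$; in particular $x_i\neq x_j$. A line $b$ through $x_i$ and $x_j$ is therefore different from $b_i$ and $b_j$, and $a\,b_i\,x_i\,b\,x_j\,b_j$ is a $6$-cycle. So no such line exists.

(ii) Let $x\neq y$ be points of the clique and $b$ the unique line through them. Let $z$ be a third point of the clique. If the three lines through the pairs of $x,y,z$ are distinct, they form a $6$-cycle with these points. So two of them coincide; that line contains $x,y,z$, hence equals $b$.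
\end{proof}

\subsection{Depth one and depth two}\label{sec:small}

Consider a bush for $P(H_k)$ with a single leaf label $\lambda$ and $K_t$-free Gaifman graph. Call a node a \emph{union node} if its loop label $\mu$ has $f(\lambda,\lambda,\mu)=0$, and a \emph{join node} otherwise.

\emph{Depth one.} All points are children of the root, and the deciding arc of a pair is the root loop or an arc between the two leaves. If the root is a union node, every collinear pair needs an arc, so the $k$ points of a line form a clique of the Gaifman graph. If the root is a join node, every non-collinear pair needs an arc. Take a point $a$, the $k$ lines through it, and a second point on each. These $k$ points are independent by Lemma~\ref{lem:geom}(i), so again they form a clique of the Gaifman graph. In both cases $k<t$. Lines with many points defeat a union node, and points on many lines defeat a join node.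

\emph{What changes in depth two.} A large clique and a large independent set are no longer an obstruction: by Example~\ref{ex:bushes}(ii), a disjoint union of cliques has a bush whose Gaifman graph is a tree, because each clique can be hidden below a single child of the root. In $P(H_k)$, however, every point lies on $k$ lines and below only one child, so the lines cannot all be hidden separately. The following count makes this precise when the root is a union node.

Let the depth be at most $2$ and put $R=R_2(t)$. Suppose $R$ points of one line lie below distinct children of the root. Each pair is collinear, so its deciding arc has depth $1$ or $2$. By Ramsey's theorem, $t$ of the points have all their deciding arcs at the same depth, and their ancestors at that depth form a $K_t$. So every line has points below at most $R-1$ children. For a child $c$ let $A_c$ be the set of points below $c$ and $B_c$ the set of lines that meet $A_c$. Since $|A|=|B|$,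
\[
\sum_c\bigl(|A_c|+|B_c|\bigr)\le |A|+(R-1)|B|=R|A|,\qquad \sum_c e(H[A_c\cup B_c])=k|A|.
\]
Hence some child $c$ has $e(H[A_c\cup B_c])\ge\frac kR(|A_c|+|B_c|)$. The graph $H[A_c\cup B_c]$ need not be regular, but a subgraph $F$ of it that maximizes $e(F)/|V(F)|$ has minimum degree at least this ratio, because deleting a vertex of smaller degree would increase the ratio. Suppose $k>R$. Then all degrees in $F$ are at least $k/R$ and at least $2$. So $c$ is not a leaf, its children are leaves, and $F$ has a line with at least $k/R$ points and a point on at least $k/R$ lines, each containing a second point of $F$. The depth-one argument at $c$ gives $k/R<t$. Thus $k<tR$, and this also holds if $k\le R$.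

The quantity that survived the step from the root to a child, up to the factor $R$, is the ratio of edges to vertices. The general proof follows this ratio along a path from the root to a leaf. The case not treated yet, a join node with subtrees below it, is where the real work lies.

\section{Density along a bush}\label{sec:descent}

Throughout this section we fix the following \emph{setting}. The graph $H$ is bipartite with sides $A$ and $B\neq\emptyset$. The bush $\mathcal B$ represents $P(H)$, has depth at most $d$ with $d\ge1$, and its Gaifman graph has no $K_t$, where $t\ge2$. We put $R=R_d(t)\ge2$. We fix a leaf label $\lambda$ and let $U\subseteq A$ be the set of leaves with label $\lambda$. Working inside one label class removes the leaf labels from the picture: for pairs in $U$, adjacency depends only on the label of the deciding arc, and every node is a union node or a join node according to whether its loop label $\mu$ has $f(\lambda,\lambda,\mu)=0$ or $1$. The number of arc labels plays no role.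

A set $X\subseteq U$ lies \emph{below} a node $q$ if all its elements are descendants of $q$. For a node $c$ let $X_c$ be the set of elements of $X$ that are descendants of $c$; we say that $X$ \emph{meets} $c$ if $X_c\ne\emptyset$. If $X$ lies below an inner node $q$, the sets $X_c$ for the children $c$ of $q$ partition $X$. A \emph{$q$-transversal} is a subset of $U$ whose elements lie below pairwise distinct children of $q$.

The next lemma is all that we use about the bush: a node cannot be overruled on all pairs of a large transversal.

\begin{lemma}\label{lem:transversal}
If $q$ is a union node, every $q$-transversal that is a clique of $P(H)$ has fewer than $R$ elements. If $q$ is a join node, every $q$-transversal that is independent in $P(H)$ has fewer than $R$ elements.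
\end{lemma}

\begin{proof}
Let $u,v\in U$ lie below distinct children of $q$. The loop at $q$ joins ancestors of $u$ and $v$, so the deciding arc is either this loop or an arc at some depth $i$ greater than the depth of $q$. In the first case $uv$ is an edge exactly when $q$ is a join node. In the second case the arc joins the depth-$i$ ancestors of $u$ and $v$, which are distinct because they descend from distinct children of $q$.

Let $S$ be a transversal as in the statement. Then the second case holds for every pair in $S$. Color each pair by the depth $i\in\{1,\dots,d\}$ of its deciding arc. If $|S|\ge R$, there are $t$ elements of $S$ all of whose pairs have the same color $i$. Their depth-$i$ ancestors are $t$ distinct nodes pairwise joined by arcs, which is a $K_t$ in the Gaifman graph.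
\end{proof}

The set of points below a node, and the label class $U$ itself, are subsets of $A$ over which we have no control. So the parameter has to make sense for arbitrary sets of points. For $X\subseteq A$ define the \emph{density}
\[
\delta(X)=\max\left\{\frac{e(H[X'\cup B'])}{|X'|+|B'|}\;:\; X'\subseteq X,\ B'\subseteq B,\ X'\cup B'\ne\emptyset\right\}.
\]
This is half the largest average degree of a subgraph of $H[X\cup B]$. We have $\delta(X)\ge0$. If $|X|\le1$ then $\delta(X)<1$, since one point and $n$ lines span at most $n$ edges on $n+1$ vertices. We say that $F=H[X'\cup B']$ \emph{attains} $\delta(X)$ if it realizes the maximum. For a subgraph $F$ of $H$ and a line $b$ of $F$, let $N_F(b)$ be the set of neighbors of $b$ in $F$.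

When $X$ is split among the children of a node, each point and each edge goes to exactly one child, but a line has to be counted once for every child that it meets. This is the only loss.

\begin{lemma}[Splitting]\label{lem:split}
Let $X\subseteq U$ lie below an inner node $q$. Let $F$ be a subgraph of $H$ with vertex set $X'\cup B'\neq\emptyset$, where $X'\subseteq X$ and $B'\subseteq B$, and let $M\ge1$ be such that for each $b\in B'$ the set $N_F(b)$ meets at most $M$ children of $q$. Then some child $c$ of $q$ has $\delta(X_c)\ge e(F)/(M|V(F)|)$.
\end{lemma}

\begin{proof}
If $e(F)=0$ any child works, so let $e(F)>0$. For a child $c$ let $B'_c$ be the set of $b\in B'$ such that $N_F(b)$ meets $c$, let $n_c=|X'_c|+|B'_c|$, and let $e_c$ be the number of edges of $F$ between $X'_c$ and $B'_c$. An edge $ab$ of $F$ with $a\in X'_c$ has $b\in B'_c$, so $\sum_ce_c=e(F)$. Each line lies in at most $M$ of the sets $B'_c$, so $\sum_cn_c\le|X'|+M|B'|\le M|V(F)|$. Children with $n_c=0$ have $e_c=0$, so some child with $n_c>0$ has $e_c/n_c\ge e(F)/(M|V(F)|)$, and $\delta(X_c)\ge e_c/n_c$.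
\end{proof}

At a union node the hypothesis of the splitting lemma holds for free, with no assumption on $H$.

\begin{lemma}[Union nodes]\label{lem:union}
If $q$ is an inner union node and $X\subseteq U$ lies below $q$, then some child $c$ of $q$ has $\delta(X_c)\ge\delta(X)/R$.
\end{lemma}

\begin{proof}
Let $F$ attain $\delta(X)$. For a line $b$ of $F$, choose one point of $N_F(b)$ below each child that $N_F(b)$ meets. These points form a $q$-transversal and a clique, so $N_F(b)$ meets fewer than $R$ children by Lemma~\ref{lem:transversal}. Apply Lemma~\ref{lem:split} with $M=R$.
\end{proof}

At join nodes we will have to delete a bounded number of edges per vertex before splitting, which costs an additive constant. The last lemma of this section allows for this loss.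

\begin{lemma}[Descent]\label{lem:descent}
Let $K\ge2$. Suppose that for every inner node $q$ and every $X\subseteq U$ below $q$, some child $c$ of $q$ has $\delta(X_c)\ge\delta(X)/K-1$. Then $\delta(U)<3K^d$.
\end{lemma}

\begin{proof}
Start at the root with $X=U$ and move repeatedly to a child given by the hypothesis, replacing $X$ by $X_c$, until a leaf is reached after $j\le d$ steps. Let $x_0=\delta(U),x_1,\dots,x_j$ be the successive densities. Then $x_i\le K(x_{i+1}+1)$ for $i<j$, and $x_j<1$ because at most one point lies below a leaf. Unfolding the recursion gives $x_0\le K^jx_j+K+K^2+\dots+K^j$. Since $K\ge2$, the sum $K+\dots+K^j$ is at most $2K^j$, so $x_0<3K^j\le3K^d$.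
\end{proof}

\section{Join nodes in girth eight}\label{sec:girth8}

At a join node a line may meet any number of children at no cost, since adjacency is the default there. So Lemma~\ref{lem:split} does not apply directly. What Lemma~\ref{lem:transversal} forbids is a large independent transversal, and Lemma~\ref{lem:geom}(i) produces independent sets from lines through a common point. If many lines through one point each met many children, we could pick second points on them below distinct children. Hence every point lies on few widely spread lines, and discarding those lines removes few edges per point.

\begin{lemma}[Join nodes, girth at least $8$]\label{lem:join8}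
In the setting of Section~\ref{sec:descent}, suppose that $H$ has girth at least $8$. If $q$ is an inner join node and $X\subseteq U$ lies below $q$, then some child $c$ of $q$ has $\delta(X_c)\ge\delta(X)/R-1$.
\end{lemma}

\begin{proof}
Let $F=H[X'\cup B']$ attain $\delta(X)$. Call a line $b\in B'$ \emph{wide} if $N_F(b)$ meets more than $R$ children of $q$.

We claim that every point $a\in X'$ lies on fewer than $R$ wide lines. Suppose $b_1,\dots,b_R$ are distinct wide lines through $a$. Each set $N_F(b_i)\setminus\{a\}$ meets at least $R$ children. For $i=1,\dots,R$ in turn, choose $x_i\in N_F(b_i)\setminus\{a\}$ below a child different from the $i-1\le R-1$ children used by $x_1,\dots,x_{i-1}$. Then $\{x_1,\dots,x_R\}$ is a $q$-transversal of size $R$, and it is independent by Lemma~\ref{lem:geom}(i). This contradicts Lemma~\ref{lem:transversal}.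

Delete from $F$ all edges at wide lines, keeping all vertices, and call the result $F'$. By the claim at most $(R-1)|X'|\le R|V(F)|$ edges are deleted. For every $b\in B'$ the set $N_{F'}(b)$ meets at most $R$ children: it is empty if $b$ is wide and equals $N_F(b)$ otherwise. Lemma~\ref{lem:split} with $M=R$ gives a child $c$ with
\[
\delta(X_c)\ \ge\ \frac{e(F)-R|V(F)|}{R|V(F)|}\ =\ \frac{\delta(X)}R-1.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $H=H_k$, and let $U$ be a largest class of leaves with a common label, so that $|A|\le\ell|U|$. Since $H$ is regular, $|B|=|A|$. Taking $X'=U$ and $B'=B$ in the definition of density,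
\[
\delta(U)\ \ge\ \frac{k|U|}{|U|+|B|}\ \ge\ \frac{k}{1+\ell}.
\]
By Lemmas~\ref{lem:union} and~\ref{lem:join8}, the hypothesis of Lemma~\ref{lem:descent} holds with $K=R=R_d(t)$. Hence $k/(1+\ell)<3R_d(t)^d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(b)}]
By Lemma~\ref{lem:C0}, $\mathcal D_0$ is structurally nowhere dense. Suppose it has bushes of depth at most $d$ with at most $\ell$ labels and nowhere dense Gaifman graphs; we may take $d,\ell\ge1$. Nowhere denseness at depth $0$ gives a $t\ge2$ such that no Gaifman graph contains $K_t$ as a subgraph. Then Theorem~\ref{thm:quant} gives $k<3(1+\ell)R_d(t)^d$ for every $k\ge2$, which is absurd.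
\end{proof}

\begin{remark}[Size of the clique]\label{rem:quant}
Let $\omega$ be the clique number of the Gaifman graph of a bush for $P(H_k)$ of depth at most $d$ with at most $\ell$ leaf labels. Apply Theorem~\ref{thm:quant} with $t=\omega+1$. From $R_1(t)=t$ and the standard bound $R_d(t)\le d^{dt}$ for $d\ge2$ we get
\[
\omega+1>\frac{k}{3(1+\ell)}\quad(d=1),\qquad \omega+1>\frac{\log\bigl(k/(3(1+\ell))\bigr)}{d^2\log d}\quad(d\ge2).
\]
For $d=1$ and fixed $\ell$ this is optimal up to a constant factor: by Lemma~\ref{lem:geom}(ii) the cliques of $P(H_k)$ have at most $k$ points, so the star bush of Example~\ref{ex:bushes}(i) has $\omega\le k+1$.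
\end{remark}

\begin{remark}[The hypotheses of Theorem~\ref{thm:quant}]\label{rem:hyp}
None of the three bounds on the bush can be dropped. Without the bound on cliques, the star bush represents any graph. Without the bound on leaf labels, give each leaf its own label and let $f$ encode the graph; the Gaifman graph is a star. Without the bound on the depth, attach each vertex of a graph $G$ with $m$ edges to the root by its own path of length $m+1$, label all loops $0$, and for the $i$-th edge $uv$ put an arc with label $1$ between the ancestors of $u$ and $v$ at depth $i+1$. The Gaifman graph is triangle-free, since each depth carries at most one arc other than loops and its ends have different parents.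

Girth $6$ does not suffice. For a prime $p$, let the points and lines be the one- and two-dimensional subspaces of $\mathbb F_p^3$, with adjacency given by inclusion. This graph is $(p+1)$-regular, and any two distinct points lie on exactly one line. So it has no $4$-cycle, while its point graph is complete and is represented by a star whose root is a join node, with no arcs except loops.
\end{remark}

\section{Classes closed under subgraphs}\label{sec:monotone}

Three implications of Theorem~\ref{thm:monotone} are immediate. If $\mathcal C$ has bounded expansion, then $T(\mathcal C)$ has structurally bounded expansion, and Theorem~\ref{thm:be} gives (1)$\Rightarrow$(2); this is the only use of Theorem~\ref{thm:be}. Bounded expansion implies nowhere denseness, which gives (2)$\Rightarrow$(3). Nowhere denseness at depth $0$ bounds the clique number, which gives (3)$\Rightarrow$(4). It remains to show that (4) fails if $\mathcal C$ does not have bounded expansion. The plan is to find in $\mathcal C$ uniform subdivisions of dense bipartite graphs $H$, to transduce $P(H)$ from them, and to run the descent.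

\subsection{Dense bipartite graphs hidden in the class}

For a graph $H$ and $p\ge0$, let $H^{(p)}$ be obtained from $H$ by subdividing every edge exactly $p$ times; $H^{(1)}$ is the \emph{$1$-subdivision}. A \emph{$(\le m)$-subdivision} of $H$ is obtained by subdividing each edge at most $m$ times. We use three results from the literature.

\begin{itemize}
\item[(F1)] (Ne\v{s}et\v{r}il and Ossona de Mendez~\cite{NO11,Sparsity}.) If a class $\mathcal C$ is not nowhere dense, there is $r$ such that for every $n$ some $(\le2r)$-subdivision of $K_n$ is a subgraph of a member of $\mathcal C$.
\item[(F2)] (Dvo\v{r}\'ak; see~\cite[Ch.~4]{Sparsity}.) If $\mathcal C$ does not have bounded expansion, there is $r$ such that for every $D$ some $(\le 2r)$-subdivision of some graph of average degree at least $D$ is a subgraph of a member of $\mathcal C$.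
\item[(F3)] (K\"uhn and Osthus~\cite{KO}.) For every $m$ there is $D$ such that every graph of average degree at least $D$ contains a $C_4$-free subgraph of average degree at least $m$.
\end{itemize}

A formula can undo a subdivision when the number of subdivision vertices per edge is fixed, so we first make this number uniform. Here closure under subgraphs is used.

\begin{lemma}\label{lem:uniform}
Let $\mathcal C$ be closed under subgraphs.
\begin{itemize}
\item[(a)] If $\mathcal C$ is not nowhere dense, there is $p$ such that $H^{(p)}\in\mathcal C$ for every graph $H$.
\item[(b)] If $\mathcal C$ does not have bounded expansion, there is $p$ such that for every $m$ there is a $C_4$-free bipartite graph $H$ of average degree at least $m$ with $H^{(p)}\in\mathcal C$.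
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $r$ be as in (F1). Given $n$, take a $(\le 2r)$-subdivision of $K_N$ with $N=R_{2r+1}(n)$ inside a member of $\mathcal C$, and color each edge of $K_N$ by its number of subdivision vertices, an element of $\{0,\dots,2r\}$. A monochromatic $K_n$ gives $K_n^{(p_n)}\in\mathcal C$ for some $p_n\le2r$. Some value $p$ equals $p_n$ for infinitely many $n$. Every graph $H$ is a subgraph of $K_n$ for such an $n$, and then $H^{(p)}$ is a subgraph of $K_n^{(p)}$.

(b) Let $r$ be as in (F2). Given $D$, take a $(\le2r)$-subdivision of a graph $M$ of average degree at least $D$ inside a member of $\mathcal C$. Let $p_D$ be the most frequent number of subdivision vertices on an edge of $M$, and let $M_D$ be the spanning subgraph of $M$ formed by the edges with this number. Then $M_D$ has average degree at least $D/(2r+1)$ and $M_D^{(p_D)}\in\mathcal C$. Some value $p$ equals $p_D$ for infinitely many $D\in\mathbb N$. Every graph has a spanning bipartite subgraph with at least half of its edges, because a uniformly random bipartition of the vertices separates the ends of each edge with probability $1/2$. So for these $D$ the graph $M_D$ has a bipartite subgraph of average degree at least $D/(4r+2)$. For $D$ large in terms of $m$, (F3) gives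 a $C_4$-free subgraph $H$ of it with average degree at least $m$. It is bipartite, and $H^{(p)}$ is a subgraph of $M_D^{(p)}$.
\end{proof}

For $p\ge0$ let $T_p$ be the transduction with colors $Z$ and $S$ whose formula says: $x\ne y$, and there is a vertex $z$ of color $Z$ joined to each of $x$ and $y$ by a path of length $p+1$ whose interior vertices have color $S$. This is first-order for fixed $p$, symmetric and irreflexive.

\begin{lemma}\label{lem:Tp}
If $H$ is bipartite with sides $A,B$ and $H^{(p)}\in\mathcal C$, then $P(H)\in T_p(\mathcal C)$.
\end{lemma}

\begin{proof}
Give color $Z$ to the vertices of $B$ and color $S$ to the subdivision vertices. A path that starts at $x\in A$ and has its $p$ interior vertices in $S$ runs along one subdivided edge at $x$, because subdivision vertices have degree $2$; it ends at the other end of that edge. So distinct $x,y\in A$ satisfy the formula exactly when they have a common neighbor in $H$. Restrict to $A$.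
\end{proof}

If $\mathcal C$ is not nowhere dense, we may choose $H$ freely and Theorem~\ref{thm:quant} applies. If $\mathcal C$ is nowhere dense, we must work with the graphs of Lemma~\ref{lem:uniform}(b). They have no $4$-cycles, but (F3) says nothing about $6$-cycles, and by Remark~\ref{rem:hyp} density and $C_4$-freeness alone are not enough. Nowhere denseness supplies a substitute.

\begin{lemma}\label{lem:exclude}
Let $s\ge2$, $p\ge0$. If a graph $H$ contains $K_s^{(1)}$ or $K_{s,s}^{(1)}$ as a subgraph, then $K_s$ is a depth-$(2p+2)$ minor of $H^{(p)}$.
\end{lemma}

\begin{proof}
Subdividing both halves of a once-subdivided edge $p$ times gives $2p+1$ subdivision vertices, so $H^{(p)}$ contains $K_s^{(2p+1)}$ or $K_{s,s}^{(2p+1)}$. In $K_s^{(2p+1)}$ with original vertices $v_1,\dots,v_s$, let the $i$-th branch set consist of $v_i$ and the interior vertices of the paths from $v_i$ to $v_j$ for all $j>i$. It has radius at most $2p+1$, and for $i<j$ it contains a neighbor of $v_j$. In $K_{s,s}^{(2p+1)}$ with sides $\{x_1,\dots,x_s\}$ and $\{y_1,\dots,y_s\}$, let the $i$-th branch set consist of $x_i$, $y_i$ and the interior vertices of the paths from $x_i$ to $y_1,\dots,y_s$. All its vertices are within distance $2p+2$ of $x_i$, and for $j\ne i$ it contains a neighbor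 of $y_j$. In both cases the branch sets are disjoint.
\end{proof}

\subsection{Join nodes when 6-cycles are allowed}

With $6$-cycles present, second points on lines through a common point may be collinear, so Lemma~\ref{lem:geom}(i) is lost and independent transversals must be found in another way. There are two sources. If $R$ lines are each spread over many children, we choose one point from each at random; excluding $K_{s,s}^{(1)}$ makes collinear choices rare. If many children are met but no line is spread over many of them, Ramsey's theorem gives an independent transversal or a large clique, and a large clique with few points on each line contains $s$ points with no three on a line, which is a $K_s^{(1)}$. Since a join node admits no large independent transversal, $X$ is covered by few lines and few children, and this forces almost all edges into few children.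

We use the K\H{o}v\'ari--S\'os--Tur\'an theorem in the following form: for every $s$ there is a constant $\gamma_s$ such that every bipartite graph with sides of size at most $n$ and no $K_{s,s}$ subgraph has at most $\gamma_sn^{2-1/s}$ edges.

\begin{lemma}[Join nodes, excluded subdivisions]\label{lem:joinsub}
For all $R,s\ge2$ there is $K=K(R,s)\ge R$ with the following property. In the setting of Section~\ref{sec:descent} with $R=R_d(t)$, suppose that $H$ is $C_4$-free and contains neither $K_s^{(1)}$ nor $K_{s,s}^{(1)}$ as a subgraph. If $q$ is an inner join node and $X\subseteq U$ lies below $q$, then some child $c$ of $q$ has $\delta(X_c)\ge\delta(X)/K-1$.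
\end{lemma}

\begin{proof}
Choose an integer $n\ge2$ with $\gamma_sn^{2-1/s}+2n<n^2/R^2$; it depends only on $R$ and $s$. By Ramsey's theorem choose $M_0$ such that every graph on at least $M_0$ vertices has an independent set of size $R$ or a clique of size $ns^2$. Put $K=\max(R,M_0)$. ``Child'' always means child of $q$.

\medskip
\emph{Step 1: there is a set $\Lambda$ of fewer than $R$ lines such that, for $Y=X\setminus\bigcup_{b\in\Lambda}N(b)$, the set $N(b)\cap Y$ meets fewer than $n$ children for every line $b$.}
Run the following process, in which all points of $X$ are initially \emph{remaining}. In round $i$, if some line has remaining points below at least $n$ distinct children, let $b_i$ be such a line, let $S_i\subseteq N(b_i)$ be a set of $n$ remaining points below distinct children, and remove all points of $N(b_i)$; otherwise stop. A chosen line has no remaining points afterward, so the lines $b_i$ are distinct, and $S_j\cap N(b_i)=\emptyset$ for $i<j$. In particular the sets $S_i$ are disjoint.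

Suppose the process runs for $R$ rounds. Fix $i<j\le R$ and call $(y,y')\in S_i\times S_j$ \emph{bad} if $y$ and $y'$ lie below the same child or are collinear. We count bad pairs of three kinds.
\begin{itemize}
\item Pairs below the same child. Each child has at most one point of $S_i$ and at most one point of $S_j$ below it, so there are at most $n$ such pairs.
\item Pairs with $y\in N(b_j)$. The lines $b_i\neq b_j$ share at most one point, so at most one $y\in S_i$ qualifies, giving at most $n$ pairs.
\item Collinear pairs with $y\notin N(b_j)$. The line $b(y,y')$ through such a pair differs from $b_j$ because $y\notin N(b_j)$, and from $b_i$ because $y'\notin N(b_i)$. A line other than $b_i$ and $b_j$ contains at most one point of $S_i\subseteq N(b_i)$ and at most one point of $S_j\subseteq N(b_j)$, so different pairs have different lines. A $K_{s,s}$ in the bipartite graph formed by these pairs, together with the lines $b(y,y')$ as subdivision vertices, would be a $K_{s,s}^{(1)}$ in $H$. So there are at most $\gamma_sn^{2-1/s}$ such pairs.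
\end{itemize}
Altogether fewer than $n^2/R^2$ of the $n^2$ pairs in $S_i\times S_j$ are bad. Choose $y_i\in S_i$ for $i=1,\dots,R$ uniformly and independently. The expected number of bad pairs $(y_i,y_j)$ is less than $\binom R2/R^2<1$, so some choice has none. It is an independent $q$-transversal of size $R$, contradicting Lemma~\ref{lem:transversal}. Hence the process stops after fewer than $R$ rounds. Let $\Lambda$ be the set of chosen lines; then $Y$ is the set of points remaining at the end, and the stopping rule gives the claim.

\medskip
\emph{Step 2: $Y$ meets fewer than $M_0$ children.}
Otherwise there is a $q$-transversal $Y'\subseteq Y$ with $|Y'|\ge M_0$. By Lemma~\ref{lem:transversal} it has no independent subset of size $R$, so it contains a clique $Q$ of $P(H)$ with $|Q|=ns^2$. By Step 1 every line contains fewer than $n$ points of $Y'$. We choose $s$ points of $Q$ one at a time so that no three lie on a common line. When $j<s$ points have been chosen, the next point must avoid them and the at most $\binom j2$ lines through two of them. This excludes at most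
\[
j+\binom j2n\ <\ s+\frac{ns^2}2\ \le\ ns^2
\]
points, so a point of $Q$ is available. Any two of the $s$ chosen points are collinear, and distinct pairs lie on distinct lines, since a line through two distinct pairs would contain three chosen points. The points and these lines form a $K_s^{(1)}$ in $H$, a contradiction.

\medskip
\emph{Step 3: splitting.}
Let $C$ be the set of children met by $Y$, so $|C|<M_0$. Let $F=H[X'\cup B']$ attain $\delta(X)$, and let $W$ be the set of points of $X'$ that do not lie below a child in $C$. Then $W\cap Y=\emptyset$, so every point of $W$ lies on a line of $\Lambda$. We bound the number of edges of $F$ at $W$. At most $|\Lambda|\,|W|\le R|X'|$ of them go to lines in $\Lambda$. A line $b\notin\Lambda$ shares at most one point with each line of $\Lambda$, so it contains at most $|\Lambda|\le R$ points of $W$; hence at most $R|B'|$ edges join $W$ to $B'\setminus\Lambda$. Delete all edges at $W$, keeping all vertices, to obtain $F'$ with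
\[
e(F')\ \ge\ e(F)-R|V(F)|\ \ge\ e(F)-K|V(F)|.
\]
Every set $N_{F'}(b)$ meets only children in $C$, of which there are fewer than $K$. Lemma~\ref{lem:split} with $M=K$ gives a child $c$ with $\delta(X_c)\ge(\delta(X)-K)/K$.
\end{proof}

Lemma~\ref{lem:joinsub} does not contain Lemma~\ref{lem:join8}: the graph $K_{s,s}^{(1)}$ has girth $8$ for every $s\geq 2$, so girth at least $8$ does not exclude it.

\subsection{Proof of the implication (4)$\Rightarrow$(1)}

\begin{proof}[Proof of Theorem~\ref{thm:monotone}, \textup{(4)}$\Rightarrow$\textup{(1)}]
Let $\mathcal C$ be closed under subgraphs and not of bounded expansion. We find $p$ such that (4) fails for $T_p$. Increasing $d,\ell,t$ weakens the conditions in (4), so we may assume $d,\ell\ge1$ and $t\ge2$.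

\emph{Case 1: $\mathcal C$ is not nowhere dense.} Let $p$ be as in Lemma~\ref{lem:uniform}(a). By Lemma~\ref{lem:Tp}, $P(H_k)\in T_p(\mathcal C)$ for all $k\ge2$. For any $d,\ell,t$, Theorem~\ref{thm:quant} shows that $P(H_k)$ has no bush as in (4) once $k\ge3(1+\ell)R_d(t)^d$.

\emph{Case 2: $\mathcal C$ is nowhere dense.} Let $p$ be as in Lemma~\ref{lem:uniform}(b), and choose $s\ge2$ such that $K_s$ is not a depth-$(2p+2)$ minor of any member of $\mathcal C$. Suppose that (4) holds for $T_p$ with parameters $d,\ell,t$. Put $R=R_d(t)$ and $K=K(R,s)$ as in Lemma~\ref{lem:joinsub}. Let $m\ge1$, and let $H$ be a $C_4$-free bipartite graph of average degree at least $m$ with $H^{(p)}\in\mathcal C$, with sides $A$ and $B$. By Lemma~\ref{lem:exclude}, $H$ contains neither $K_s^{(1)}$ nor $K_{s,s}^{(1)}$. By Lemma~\ref{lem:Tp} and (4), $P(H)$ has a bush of depth at most $d$ with at most $\ell$ leaf labels and $K_t$-free Gaifman graph. Every edge of $H$ has exactly one end in $A$, so some class $U\subseteq A$ of leaves with a common label is incident with at least $e(H)/\ell$ edges. Therefore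
\[
\delta(U)\ \ge\ \frac{e(H)/\ell}{|U|+|B|}\ \ge\ \frac{e(H)}{\ell\,|V(H)|}\ \ge\ \frac m{2\ell}.
\]
The hypothesis of Lemma~\ref{lem:descent} holds with this $K$: at union nodes by Lemma~\ref{lem:union}, since $K\ge R$, and at join nodes by Lemma~\ref{lem:joinsub}. Hence $m/(2\ell)<3K^d$. The numbers $K,d,\ell$ do not depend on $m$, and $m$ is arbitrary, which is a contradiction.
\end{proof}

\begin{remark}
Closure under subgraphs cannot be dropped from Theorem~\ref{thm:monotone}. The class of complete graphs does not have bounded expansion. But replacing each atom $E(u,v)$ by $u\ne v$ in the formula of a transduction $T$ gives a transduction that produces the same graphs from edgeless graphs. So $T$ applied to complete graphs yields a class of structurally bounded expansion, and (2) holds by Theorem~\ref{thm:be}.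
\end{remark}

\begin{thebibliography}{9}

\bibitem{DGKPT}
Jan Dreier, Jakub Gajarsk\'y, Sandra Kiefer, Micha{\l} Pilipczuk and Szymon Toru\'nczyk,
\emph{Treelike decompositions for transductions of sparse graphs},
arXiv:2201.11082 (2022).

\bibitem{ES}
Erd\H{o}s and Sachs, 1963.

\bibitem{KO}
K\"uhn and Osthus,
\emph{Every graph of sufficiently large average degree contains a $C_4$-free subgraph of large average degree},
Combinatorica 24 (2004).

\bibitem{NO11}
Ne\v{s}et\v{r}il and Ossona de Mendez,
\emph{On nowhere dense graphs},
European J. Combin., 2011.

\bibitem{Sparsity}
Ne\v{s}et\v{r}il and Ossona de Mendez,
\emph{Sparsity}.

\end{thebibliography}
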